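\title{The largest $B$-group quotient of a finite group detects nilpotency}

\begin{abstract}
For a normal subgroup $N$ of a finite group $G$, let $m_{G,N}=\frac{1}{|G|}\sum_{XN=G}|X|\,\mu(X,G)$, where $\mu$ is the M\"obius function of the subgroup lattice. The group $G$ is a $B$-group if $m_{G,N}=0$ for all normal subgroups $N\neq1$, and every finite group $G$ has a largest $B$-group quotient $\beta(G)$. We prove Bouc's conjecture that $\beta(G)$ is nilpotent if and only if $G$ is nilpotent. The main step is a recursion for $m_{G,N}$, obtained from a signed count of chains of $p$-subgroups. It shows that when $m_{G,N}\neq0$, the subgroup $O_p(G/N)$ and the solvable radical of $G/N$ are the images of the corresponding subgroups of $G$, and that $G$ is solvable if $G/N$ is. We also determine the formations $\mathfrak F$ of solvable groups for which $\beta(G)\in\mathfrak F$ is equivalent to $G\in\mathfrak F$.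
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All groups and sets in this paper are finite, and $p$ denotes a prime. For a group $G$, the M\"obius function $\mu(X,G)$ of the poset of subgroups $X\le G$ is determined by
\begin{equation}\label{eq:mobius}
\sum_{K\le X\le G}\mu(X,G)=\begin{cases}1&\text{if }K=G,\\ 0&\text{if }K<G.\end{cases}
\end{equation}
In particular $\mu(G,G)=1$, and $\mu(X,G)=-1$ if $X$ is a maximal subgroup. For a normal subgroup $N\trianglelefteq G$ put
\[
m_{G,N}=\frac{1}{|G|}\sum_{X\le G,\ XN=G}|X|\,\mu(X,G).
\]
The group $G$ is a \emph{$B$-group} if $m_{G,N}=0$ for every normal subgroup $N\neq1$.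

The sum runs over the supplements of $N$, and in three cases it can be evaluated at once. Recall that the Frattini subgroup $\Phi(G)$ is the intersection of the maximal subgroups of $G$, so that $X\Phi(G)=G$ forces $X=G$, and that a \emph{complement} of $N$ is a subgroup $X$ with $XN=G$ and $X\cap N=1$.

\begin{lemma}\label{lem:values}
Let $G$ be a group.
\begin{enumerate}
\item[(a)] If $N\trianglelefteq G$ and $N\le\Phi(G)$, then $m_{G,N}=1$.
\item[(b)] $m_{G,G}=\frac1{|G|}\#\{g\in G:\langle g\rangle=G\}$. Thus $m_{G,G}\neq0$ if and only if $G$ is cyclic.
\item[(c)] Let $M$ be an abelian minimal normal subgroup of $G$. The proper subgroups $X$ with $XM=G$ are the complements of $M$, and they are maximal subgroups. If $M$ has $k$ complements, then $m_{G,M}=1-k/|M|$.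
\end{enumerate}
\end{lemma}

\begin{proof}
In (a) the only term is $X=G$. For (b), write $|X|$ as the number of $g\in X$ and exchange the sums: $|G|\,m_{G,G}=\sum_{g\in G}\sum_{X\ge\langle g\rangle}\mu(X,G)$, and apply \eqref{eq:mobius}. For (c), let $XM=G$. Then $X\cap M$ is normalized by $X$ and, as $M$ is abelian, by $M$; so $X\cap M$ is normal in $G$ and equals $M$ or $1$. In the first case $X=G$, in the second $X$ is a complement. All complements have order $|G|/|M|$, so none lies properly in another, and a proper subgroup containing a complement is itself a complement. Hence complements are maximal, and each contributes $-|X|/|G|=-1/|M|$.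
\end{proof}

The following theorem organizes these numbers. It is the only result about $B$-groups that we use without proof.

\begin{theorem}[Bouc]\label{thm:bouc}
Every group $G$ has a quotient $\beta(G)$, unique up to isomorphism, which is a $B$-group and is the largest such quotient: every $B$-group that is a quotient of $G$ is a quotient of $\beta(G)$. For $N\trianglelefteq G$, one has $m_{G,N}\neq0$ if and only if $\beta(G)$ is isomorphic to a quotient of $G/N$.
\end{theorem}

So one reaches $\beta(G)$ by dividing out normal subgroups $N$ with $m_{G,N}\ne0$ for as long as this is possible. Precisely,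
\begin{equation}\label{eq:betastable}
m_{G,N}\neq0\quad\Longrightarrow\quad\beta(G/N)\cong\beta(G).
\end{equation}
Indeed, $\beta(G)$ is then a $B$-group quotient of $G/N$, hence a quotient of $\beta(G/N)$; and $\beta(G/N)$ is a $B$-group quotient of $G$, hence a quotient of $\beta(G)$. Two finite groups that are quotients of each other are isomorphic.

\begin{example}\label{ex:small}
(i) By Lemma~\ref{lem:values}(b) and Theorem~\ref{thm:bouc} with $N=G$, we have $\beta(G)=1$ if and only if $G$ is cyclic.

(ii) Let $G=C_p^{\,n}$ be elementary abelian and $|M|=p$. The complements of $M$ are the hyperplanes not containing $M$, and there are $\frac{p^n-1}{p-1}-\frac{p^{n-1}-1}{p-1}=p^{n-1}$ of them, so $m_{G,M}=1-p^{n-2}$. Hence $C_p\times C_p$ is a $B$-group, and $\beta(C_p^{\,n})\cong\beta(C_p^{\,n-1})$ for $n\ge3$. If $P$ is a noncyclic $p$-group, then $P/\Phi(P)\cong C_p^{\,n}$ with $n\ge2$, and Lemma~\ref{lem:values}(a) and \eqref{eq:betastable} give $\beta(P)\cong C_p\times C_p$.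

(iii) In $S_3$ the subgroup $C_3$ has three complements, so $m_{S_3,C_3}=1-3/3=0$, and $S_3$ is a $B$-group. A nonabelian simple group is a $B$-group by Lemma~\ref{lem:values}(b).
\end{example}

The passage from $G$ to $\beta(G)$ thus forgets almost everything about a $p$-group, while it leaves $S_3$ untouched. The reason in $S_3$ is that the complements of $C_3$ form one conjugacy class of self-normalizing subgroups; such a class has exactly $|M|$ members, which is the number that makes $1-k/|M|$ vanish. This suggests that a normal subgroup responsible for the failure of nilpotency can never be divided out. Bouc conjectured that this is so: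
\begin{quote}
\emph{For every finite group $G$, the group $\beta(G)$ is nilpotent if and only if $G$ is nilpotent.}
\end{quote}
Bouc proved the statement for solvable $G$. We take the problem from the paper of Xu and Zhang~\cite{XZ}.

For nonsolvable $G$, Lemma~\ref{lem:values}(c) is not available. A test case is $G=\operatorname{Aut}(A_6)$, of order $1440$, with $N\cong A_6$ the group of inner automorphisms and $G/N\cong C_2\times C_2$. A normal subgroup meeting $N$ trivially centralizes $N$ and is therefore trivial, so every nontrivial normal subgroup of $G$ contains $N$. Hence either $\beta(G)=G$, or $\beta(G)$ is a quotient of the nilpotent group $G/N$. The conjecture predicts $m_{G,N}=0$, and one wants a reason for this that does not require the subgroup lattice of $G$. Our first theorem supplies it. Here $O_p(G)$ is the largest normal $p$-subgroup of $G$, and the \emph{solvable radical} is the largest solvable normal subgroup.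

\begin{theorem}\label{thm:A}
Let $N\trianglelefteq G$ with $m_{G,N}\neq0$.
\begin{enumerate}
\item[(a)] $O_p(G/N)=O_p(G)N/N$ for every prime $p$.
\item[(b)] If $G/N$ is solvable, then $G$ is solvable.
\item[(c)] The solvable radical of $G/N$ is the image of the solvable radical of $G$.
\end{enumerate}
In particular, $\beta(G)$ is solvable if and only if $G$ is solvable.
\end{theorem}

By (b), a nonsolvable group all of whose proper quotients are solvable, such as $\operatorname{Aut}(A_6)$, is a $B$-group.

\begin{theorem}[Bouc's conjecture]\label{thm:B}
For every finite group $G$, the group $\beta(G)$ is nilpotent if and only if $G$ is nilpotent.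
\end{theorem}

Nilpotency enters only through a few closure properties. A \emph{formation} is a class $\mathfrak F$ of groups, closed under isomorphisms and quotients, such that $G/A\in\mathfrak F$ and $G/B\in\mathfrak F$ imply $G/(A\cap B)\in\mathfrak F$ for $A,B\trianglelefteq G$. It is \emph{saturated} if $G/\Phi(G)\in\mathfrak F$ implies $G\in\mathfrak F$.

\begin{theorem}\label{thm:C}
Let $\mathfrak F$ be a nonempty formation of solvable groups. The equivalence ``$\beta(G)\in\mathfrak F\iff G\in\mathfrak F$'' holds for all finite groups $G$ if and only if $\mathfrak F$ is saturated and contains all groups of prime order.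
\end{theorem}

\begin{corollary}\label{cor:examples}
Each of the following properties holds for $G$ if and only if it holds for $\beta(G)$: solvable, nilpotent, supersolvable, solvable of Fitting length at most $k$ \textup{(}for a fixed $k\ge1$\textup{)}.
\end{corollary}

The proof of Theorem~\ref{thm:A} views $m_{G,N}$ as the value of an orbit-counting function $f_{G,N}$ on an element $e_G$ of the Burnside algebra whose restriction to every proper subgroup is zero (Section~\ref{sec:burnside}). If $G/N$ has a normal $p$-subgroup $L/N$, then $f_{G,N}(X)$ can be computed from the fixed point sets $X^U$, where $U$ runs over the $p$-subgroups with $UN=L$, together with the action of the normalizers $N_G(U)$. On $e_G$ only the normal subgroups $U$ survive. Section~\ref{sec:examples} shows this in two small cases, Sections~\ref{sec:chains} and~\ref{sec:recursion} give the general formula, and Section~\ref{sec:A} deduces Theorem~\ref{thm:A}. In Section~\ref{sec:formations} the groups are solvable, and the count of complements seen in $S_3$ gives the remaining results.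

\section{The number $m_{G,N}$ as an orbit count}\label{sec:burnside}

Groups act on the left. For a $G$-set $X$ and $H\le G$, we write $X^H$ for the set of $H$-fixed points, $X/H$ for the set of $H$-orbits, and $G_x$ for the stabilizer of $x\in X$. The rational Burnside algebra $\mathbb QB(G)$ is the $\mathbb Q$-vector space with basis the isomorphism classes $[G/Y]$ of transitive $G$-sets; a $G$-set defines an element of it as the sum of its orbits, and we do not use the product. Every construction on $G$-sets that respects isomorphisms and disjoint unions extends linearly to $\mathbb QB(G)$. This applies to the \emph{marks} $X\mapsto|X^H|$, whose value on $x\in\mathbb QB(G)$ we write $|x^H|$. Burnside's theorem on marks states that $x\in\mathbb QB(G)$ is determined by the numbers $|x^H|$, $H\le G$. Put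
\[
e_G=\frac1{|G|}\sum_{X\le G}|X|\,\mu(X,G)\,[G/X].
\]

\begin{lemma}\label{lem:eG}
We have $|e_G^{\,G}|=1$ and $|e_G^{\,H}|=0$ for $H<G$. In particular, the restriction of $e_G$ to any proper subgroup of $G$ is $0$.
\end{lemma}

\begin{proof}
The coset $gX$ is fixed by $H$ if and only if $g^{-1}Hg\le X$, so $|(G/X)^H|=\frac1{|X|}\#\{g\in G:g^{-1}Hg\le X\}$. Therefore $|e_G^{\,H}|=\frac1{|G|}\sum_{g\in G}\sum_{X\ge g^{-1}Hg}\mu(X,G)$, and \eqref{eq:mobius} gives the values. The restriction to $K<G$ has marks $|e_G^{\,H}|=0$ for $H\le K$, so it is zero by Burnside's theorem.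
\end{proof}

For $N\trianglelefteq G$ and a $G$-set $X$, let $f_{G,N}(X)$ be the number of $G$-orbits of $X$ on which $N$ is transitive. The group $N$ is transitive on $G/Y$ if and only if $YN=G$. Hence $f_{G,N}(G/Y)$ is $1$ if $YN=G$ and $0$ otherwise, and the definitions give
\begin{equation}\label{eq:mf}
m_{G,N}=f_{G,N}(e_G).
\end{equation}
Note that $f_{G,G}(X)=|X/G|$ is the number of all orbits.

\begin{remark}\label{rem:deflation}
The set $X/N$ is a $G/N$-set with $f_{G,N}(X)$ fixed points, and its mark at $H/N$ depends only on the restriction of $X$ to $H$. By Lemma~\ref{lem:eG} and \eqref{eq:mf}, the linear extension of $X\mapsto X/N$ sends $e_G$ to an element with mark $m_{G,N}$ at $G/N$ and $0$ at proper subgroups, that is, to $m_{G,N}\,e_{G/N}$. So $B$-groups are the groups $G$ for which $e_G$, already killed by restriction to proper subgroups, is also killed by passage to every proper quotient.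
\end{remark}

To show that $m_{G,N}=0$ it is therefore enough to show that $f_{G,N}(X)$ can be computed from the restrictions of $X$ to proper subgroups. In doing so we repeatedly move the condition ``supplements $L$'' from a group to a subgroup, using Dedekind's law: if $A,B,C$ are subgroups with $A\le C$, then $C\cap AB=A(C\cap B)$.

\begin{lemma}\label{lem:dedekind}
Let $L\trianglelefteq G$ and $B\le Y\le G$ with $YL=G$. Then $BL=G$ if and only if $B(Y\cap L)=Y$.
\end{lemma}

\begin{proof}
If $BL=G$, then $Y=Y\cap BL=B(Y\cap L)$. If $B(Y\cap L)=Y$, then $BL=YL=G$.
\end{proof}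

We also use the Frattini argument: if $L\trianglelefteq Y$ and $T$ is a Sylow $p$-subgroup of $L$, then $N_Y(T)L=Y$.

\section{Two small cases}\label{sec:examples}

In this section $G/N$ is a $p$-group.

\begin{example}[the coprime case]\label{ex:coprime}
Suppose that $p\nmid|N|$, and let $T$ be a Sylow $p$-subgroup of $G$, so that $|T|=|G/N|$. We claim that for every $G$-set $X$,
\begin{equation}\label{eq:coprime}
f_{G,N}(X)=|X^T/N_G(T)|.
\end{equation}
Let $X=G/Y$. We have $YN=G$ if and only if $|T|$ divides $|Y|$, that is, if and only if $Y$ contains a conjugate of $T$, which means $X^T\neq\emptyset$. It remains to see that $N_G(T)$ is transitive on $X^T$. If $x$ and $gx$ are fixed by $T$, then $T$ and $g^{-1}Tg$ are Sylow $p$-subgroups of $G_x$, so $g^{-1}Tg=yTy^{-1}$ with $y\in G_x$; then $gy\in N_G(T)$ and $gx=gyx$.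

The right side of \eqref{eq:coprime} depends only on the restriction of $X$ to $N_G(T)$. If $T$ is not normal in $G$, then Lemma~\ref{lem:eG} gives $m_{G,N}=0$. Thus $m_{G,N}\neq0$ forces the $p$-group $G/N$ to be the image of a normal $p$-subgroup of $G$, which is Theorem~\ref{thm:A}(a) in this case. For $G=S_3$, $N=C_3$, $p=2$ we recover $m_{S_3,C_3}=0$.
\end{example}

If $p$ divides $|N|$, a subgroup $Y$ with $YN=G$ need not contain a Sylow $p$-subgroup of $G$. It does contain a $p$-subgroup $U$ with $UN=G$, namely any Sylow $p$-subgroup of $Y$. So all such $U$ have to be used. An orbit $G/Y$ is then detected by several $U$, and the overcount must be corrected.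

\begin{example}\label{ex:S4}
Let $G=S_4$, $N=A_4$, $p=2$. The set $\Delta$ of $2$-subgroups $U$ with $UN=G$ consists of the conjugates of
\[
C=\langle(12)\rangle,\qquad Z=\langle(1324)\rangle,\qquad V=\langle(12),(34)\rangle,\qquad D=\langle(12),(1324)\rangle,
\]
of orders $2,4,4,8$, with normalizers $V,D,D,D$. The sum of the four numbers $|X^U/N_G(U)|$ equals $4$, not $1$, when $X$ is a point. To correct it we use inclusion--exclusion over the chains $\sigma$ in $\Delta$: each $G$-orbit of chains contributes $\pm|X^{\max\sigma}/G_\sigma|$, where $\max\sigma$ is the largest member, $G_\sigma$ is the stabilizer, and the sign is $+$ for chains with an odd number of members. A transposition lies in exactly one conjugate of $V$ and one conjugate of $D$, and $V$ and $Z$ each lie in exactly one conjugate of $D$. So there are nine orbits of chains: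
\[
\begin{array}{c|ccccccccc}
\sigma& C&Z&V&D&C{<}V&C{<}D&V{<}D&Z{<}D&C{<}V{<}D\\ \hline
G_\sigma&V&D&D&D&V&V&D&D&V\\
\text{sign}&+&+&+&+&-&-&-&-&+
\end{array}
\]
The five chains ending in $D$ contribute $(1-3+1)|X^D|$, and the candidate formula is
\begin{equation}\label{eq:S4}
f_{S_4,A_4}(X)=|X^C/V|+|X^Z/D|+|X^V/D|-|X^V|-|X^D|.
\end{equation}
We check it on $X=G/Y$. If $Y\le A_4$, no member of $\Delta$ fixes a point and both sides vanish. Otherwise $Y$ is conjugate to one of $C,Z,V,S_3,D,S_4$, and the left side is $1$. For $Y=C$, realize $X$ as the ordered pairs of distinct letters; only $X^C=\{(3,4),(4,3)\}$ is nonempty, and it is one $V$-orbit. For $Y=Z$, only $X^Z=D/Z$ is nonempty, and it is one $D$-orbit. For $Y=S_3$, $X=\{1,2,3,4\}$, only $X^C=\{3,4\}$ is nonempty, and it is one $V$-orbit. For $Y=V$, realize $X$ as the $2$-element subsets; then $X^C=X^V=\{\{1,2\},\{3,4\}\}$, on which $V$ acts trivially and $D$ transitively, so the right side is $2+0+1-2-0=1$. For $Y=D$ (the three partitions of the letters into two pairs) and for $Y=S_4$, each of $C,Z,V,D$ fixes exactly one point, and we get $1+1+1-1-1=1$.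

The right side of \eqref{eq:S4} depends only on the restriction of $X$ to $D$, so $m_{S_4,A_4}=0$.
\end{example}

For $X$ a point, \eqref{eq:S4} says that the signed number $4-4+1$ of orbits of chains is $1$. For a general orbit $G/Y$ the formula reduces in the same way to a signed count of $Y$-orbits of chains of $p$-subgroups of $Y$. This count is the subject of the next section. To prove Theorem~\ref{thm:A} we must allow $G/N$ to be arbitrary and work with a normal $p$-subgroup $L/N$ of $G/N$; the orbit counts then become values of $f$ relative to $L$.

\section{Chains of $p$-subgroups}\label{sec:chains}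

Let a group $Y$ act by order automorphisms on a poset $\Delta$, and let $L\trianglelefteq Y$. A \emph{chain} in $\Delta$ is a nonempty totally ordered subset $\sigma=(u_0<\dots<u_d)$; we put $\dim\sigma=d$ and $\max\sigma=u_d$, and write $\operatorname{ch}(\Delta)$ for the $Y$-set of chains. The stabilizer $Y_\sigma$ fixes each $u_i$, since it preserves the order. Define
\[
E(Y,L,\Delta)=\sum_{\sigma\in\operatorname{ch}(\Delta)/Y,\ Y_\sigma L=Y}(-1)^{\dim\sigma},
\]
the sum over the $Y$-orbits of chains on which $L$ is transitive.

\begin{remark}
Although we do not use it, $E$ is an Euler characteristic. Let $|\Delta|$ be the simplicial complex of chains. An element of $Y$ stabilizing a simplex fixes it pointwise, so $|\Delta|/L$ is a CW complex with one cell for each $L$-orbit of chains, and the fixed point set of $Y/L$ is the subcomplex formed by the cells with $Y_\sigma L=Y$. Thus $E(Y,L,\Delta)=\chi\big((|\Delta|/L)^{Y/L}\big)$. The next lemma is the invariance of this number under an equivariant deformation retraction.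
\end{remark}

\begin{lemma}\label{lem:retract}
Let $\Delta'\subseteq\Delta$ be $Y$-stable, and let $r:\Delta\to\Delta'$ be order preserving and $Y$-equivariant, with $r(w)\le w$ for all $w\in\Delta$ and $r(w)=w$ for $w\in\Delta'$. Then $E(Y,L,\Delta)=E(Y,L,\Delta')$.
\end{lemma}

\begin{proof}
We pair off the chains that are not contained in $\Delta'$. Let $\sigma$ be such a chain, let $u$ be its smallest member outside $\Delta'$, and put $v=r(u)\in\Delta'$, so $v<u$. Every member $w<u$ of $\sigma$ lies in $\Delta'$, so $w=r(w)\le r(u)=v$. Hence $\sigma\cup\{v\}$ is a chain. Let $\iota(\sigma)=\sigma\setminus\{v\}$ if $v\in\sigma$ and $\iota(\sigma)=\sigma\cup\{v\}$ otherwise. The chain $\iota(\sigma)$ has the same smallest member $u$ outside $\Delta'$, so $\iota$ is an involution. It commutes with $Y$, hence preserves stabilizers and permutes the $Y$-orbits, and it changes the dimension by one. So the orbits of chains not contained in $\Delta'$ cancel in pairs.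
\end{proof}

A set $\Delta$ of $p$-subgroups of $L$ is \emph{upward closed} if $U\in\Delta$ and $U\le W\le L$ with $W$ a $p$-group imply $W\in\Delta$. Groups act on sets of subgroups by conjugation, and the order is inclusion.

\begin{proposition}\label{prop:key}
Let $L\trianglelefteq Y$, and let $\Delta$ be a nonempty, $Y$-stable, upward closed set of $p$-subgroups of $L$. Then $E(Y,L,\Delta)=1$.
\end{proposition}

The smallest such $\Delta$ is the set of Sylow $p$-subgroups, where the statement is Sylow's theorem with the Frattini argument. The proof shows that adding one conjugacy class of subgroups $U$ at the bottom does not change $E$; the change is governed by the same kind of count in the smaller group $N_L(U)/U$. Some hypothesis such as upward closure is needed: in Example~\ref{ex:S4}, the conjugates of $C$ and $Z$ alone give $E=2$.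

\begin{proof}
We use induction on $|L|$, over all triples $(Y,L,\Delta)$, and for fixed $(Y,L)$ induction on $|\Delta|$.

If $1\in\Delta$, Lemma~\ref{lem:retract} with $\Delta'=\{1\}$ and $r$ constant gives $E(Y,L,\Delta)=E(Y,L,\{1\})=1$. So let $1\notin\Delta$. A member of $\Delta$ lies in a Sylow $p$-subgroup of $L$, which belongs to $\Delta$ by upward closure, and then so do all its conjugates; thus $\operatorname{Syl}_p(L)\subseteq\Delta$. If $\Delta=\operatorname{Syl}_p(L)$, every chain has one member, there is one $Y$-orbit, and its stabilizer $N_Y(T)$ satisfies $N_Y(T)L=Y$. So $E=1$.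

Now let $\Delta\neq\operatorname{Syl}_p(L)$, and let $U\in\Delta$ have minimal order. Then $U\neq1$ and $U$ is not Sylow in $L$. Let $\Delta_1$ be obtained from $\Delta$ by removing the $Y$-conjugates of $U$. It is $Y$-stable and contains $\operatorname{Syl}_p(L)$. It is upward closed, because a removed subgroup has minimal order and so contains no other member of $\Delta$. By induction $E(Y,L,\Delta_1)=1$, and we must show that the chains in $\Delta$ not contained in $\Delta_1$ contribute $0$.

Such a chain has a conjugate of $U$ as its smallest member. Put $Y'=N_Y(U)$ and $L'=N_L(U)=Y'\cap L$. The $Y$-orbits of these chains correspond to the $Y'$-orbits of chains starting with $U$, and the stabilizers of the latter lie in $Y'$. These are the chain $(U)$, with stabilizer $Y'$, and the chains $(U<\tau)$, with stabilizer $Y'_\tau$, where $\tau$ is a chain in the set $\Delta_{>U}$ of members of $\Delta$ properly containing $U$. By upward closure, $\Delta_{>U}$ consists of \emph{all} $p$-subgroups of $L$ properly containing $U$.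

If $Y'L\neq Y$, no stabilizer supplements $L$ and the contribution is $0$. Let $Y'L=Y$. By Lemma~\ref{lem:dedekind}, $Y'_\tau L=Y$ if and only if $Y'_\tau L'=Y'$. Since $\dim(U<\tau)=\dim\tau+1$, the contribution is
\[
E(Y,L,\Delta)-E(Y,L,\Delta_1)=1-E(Y',L',\Delta_{>U}).
\]
The members of $\Delta_{>U}$ need not lie in $L'$, so induction does not apply yet. Let $S$ be the set of $p$-subgroups of $L'$ properly containing $U$, and put $r(W)=W\cap L'=N_W(U)$ for $W\in\Delta_{>U}$. A proper subgroup of a $p$-group is properly contained in its normalizer, so $U<r(W)\le W$ and $r(W)\in S$. The map $r$ is order preserving, $Y'$-equivariant and the identity on $S$. By Lemma~\ref{lem:retract}, $E(Y',L',\Delta_{>U})=E(Y',L',S)$.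

The subgroup $U$ is normal in $Y'$, lies in $L'$, and normalizes each $W\in S$ because $U\le W$. So the action on $S$ factors through $Y'/U$, and $E(Y',L',S)=E(Y'/U,L'/U,\overline S)$, where $\overline S=\{W/U:W\in S\}$ is the set of all nontrivial $p$-subgroups of $L'/U$. This set is stable and upward closed. It is nonempty: $U$ lies properly in a Sylow $p$-subgroup $T$ of $L$, and $r(T)\in S$. Finally $|L'/U|<|L|$ because $U\neq1$. By induction $E(Y'/U,L'/U,\overline S)=1$, so the contribution is $0$.
\end{proof}

\section{The recursion}\label{sec:recursion}

Throughout this section, $N\le L$ are normal subgroups of $G$ such that $L/N$ is a $p$-group, and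
\[
\Delta=\{U\le L:\ U\text{ is a $p$-group and }UN=L\},
\]
a poset on which $G$ acts by conjugation. For a chain $\sigma$ in $\Delta$, the stabilizer $G_\sigma$ normalizes $\max\sigma$, so $X^{\max\sigma}$ is a $G_\sigma$-set for every $G$-set $X$. The following formula trades the pair $(G,N)$ for the pairs $(G_\sigma,G_\sigma\cap L)$. For $L=G$ it specializes to \eqref{eq:coprime} and \eqref{eq:S4}.

\begin{proposition}\label{prop:formula}
For every $G$-set $X$,
\[
f_{G,N}(X)=\sum_{\sigma\in\operatorname{ch}(\Delta)/G,\ G_\sigma L=G}(-1)^{\dim\sigma}\,f_{G_\sigma,\,G_\sigma\cap L}\big(X^{\max\sigma}\big).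
\]
\end{proposition}

\begin{proof}
Both sides are additive in $X$, so let $X=G/Y$. Let $R$ be the right side. We rewrite $R$ as a count of $G$-orbits of pairs $(\sigma,x)$ and then read this count from the side of $x$.

Fix $\sigma$ with $G_\sigma L=G$. The number $f_{G_\sigma,G_\sigma\cap L}(X^{\max\sigma})$ counts the $G_\sigma$-orbits of points $x$ with $\max\sigma\le G_x$ and $(G_\sigma\cap G_x)(G_\sigma\cap L)=G_\sigma$. By Lemma~\ref{lem:dedekind}, the last condition is equivalent to $(G_\sigma\cap G_x)L=G$, and this condition by itself implies $G_\sigma L=G$. Hence $R$ is the sum of $(-1)^{\dim\sigma}$ over the $G$-orbits of pairs $(\sigma,x)\in\operatorname{ch}(\Delta)\times X$ with $\max\sigma\le G_x$ and $(G_\sigma\cap G_x)L=G$. Since $G$ is transitive on $X$, each orbit contains pairs whose second entry is the coset $Y$, and the first entries of these pairs form one $Y$-orbit. With $\Delta_Y=\{U\in\Delta:U\le Y\}$ we obtain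
\[
R=\sum_{\sigma\in\operatorname{ch}(\Delta_Y)/Y,\ Y_\sigma L=G}(-1)^{\dim\sigma}.
\]

\emph{Case $YN\neq G$.} Suppose some $\sigma$ occurs in the sum, and let $U=\max\sigma\le Y$. Then $YN\ge UN=L$, so $YN=YL\ge Y_\sigma L=G$, a contradiction. So $R=0=f_{G,N}(G/Y)$.

\emph{Case $YN=G$.} Put $L_Y=Y\cap L\trianglelefteq Y$. The set $\Delta_Y$ is a $Y$-stable set of $p$-subgroups of $L_Y$, and it is upward closed, since $U\le W\le L_Y$ and $UN=L$ give $WN=L$. It is nonempty, and this is where we use that $L/N$ is a $p$-group. By Dedekind's law $L=L\cap NY=NL_Y$, so $L_Y/(Y\cap N)\cong L/N$ is a $p$-group. A Sylow $p$-subgroup $T$ of $L_Y$ therefore satisfies $T(Y\cap N)=L_Y$, whence $TN=L_YN=L$. As $YL=G$, Lemma~\ref{lem:dedekind} shows that $Y_\sigma L=G$ if and only if $Y_\sigma L_Y=Y$. Thus $R=E(Y,L_Y,\Delta_Y)$, which is $1=f_{G,N}(G/Y)$ by Proposition~\ref{prop:key}.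
\end{proof}

We now evaluate the formula on $e_G$. The term of $\sigma$ depends only on the restriction of $X$ to $N_G(\max\sigma)$, so it vanishes unless $\max\sigma$ is normal in $G$. The surviving terms turn out to be numbers $m$ for quotients of $G$.

\begin{proposition}\label{prop:recursion}
There are integers $a_U$ such that
\[
m_{G,N}=\sum_Ua_U\,m_{G/U,\,L/U},
\]
where $U$ runs over the normal $p$-subgroups of $G$ with $UN=L$. In particular, if $m_{G,N}\neq0$, then $G$ has a normal $p$-subgroup $U$ with $UN=L$ and $m_{G/U,L/U}\neq0$.
\end{proposition}

\begin{proof}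
Extend Proposition~\ref{prop:formula} linearly and apply it to $e_G$; the left side is $m_{G,N}$ by \eqref{eq:mf}. Fix a chain $\sigma$ with $G_\sigma L=G$, put $U=\max\sigma$, and let $z\in\mathbb QB(G_\sigma)$ be the image of $e_G$ under the linear extension of $X\mapsto X^U$. For $H\le G_\sigma$, the product $HU$ is a subgroup and $(X^U)^H=X^{HU}$. By Lemma~\ref{lem:eG}, $|z^H|$ is $1$ if $HU=G$ and $0$ otherwise. If $G_\sigma U\neq G$, all marks of $z$ vanish, so $z=0$.

Let $G_\sigma U=G$. Then $U\trianglelefteq G$, since both factors normalize $U$, and the natural map $\pi:G_\sigma\to G/U$ is surjective. Regard a $G/U$-set $W$ as a $G_\sigma$-set $\pi^*W$ through $\pi$. Its mark at $H$ is $|W^{\pi(H)}|$, so the mark of $\pi^*e_{G/U}$ at $H$ is $1$ if $HU/U=G/U$ and $0$ otherwise. Hence $z=\pi^*e_{G/U}$ by Burnside's theorem. As $\pi$ is surjective, $W$ and $\pi^*W$ have the same orbits, and $G_\sigma\cap L$ is transitive on an orbit if and only if $\pi(G_\sigma\cap L)$ is. By Dedekind's law, $U(G_\sigma\cap L)=UG_\sigma\cap L=L$, so $\pi(G_\sigma\cap L)=L/U$. Therefore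
\[
f_{G_\sigma,G_\sigma\cap L}(z)=f_{G/U,L/U}(e_{G/U})=m_{G/U,L/U}.
\]
The condition $G_\sigma U=G$ implies $G_\sigma L=G$. So the formula holds with $a_U$ the sum of $(-1)^{\dim\sigma}$ over the $G$-orbits of chains $\sigma$ in $\Delta$ with $\max\sigma=U$ and $G_\sigma U=G$.
\end{proof}

\begin{example}
Let $G=L=C_p\times C_p$ and $|N|=p$. Then $\Delta$ consists of $G$ and the $p$ complements $U$ of $N$, and all stabilizers equal $G$. So $a_U=1$ for each complement and $a_G=1-p$, and the recursion reads $m_{G,N}=p\,(1-\frac1p)+(1-p)=0$, in agreement with Example~\ref{ex:small}(ii). The terms can cancel, so the last assertion of Proposition~\ref{prop:recursion} has no converse.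
\end{example}

\section{Lifting solvable normal subgroups}\label{sec:A}

Proposition~\ref{prop:recursion} replaces a pair $(G,N)$ with $m_{G,N}\neq0$ by a pair $(G/U,L/U)$ with the same property. The group has lost a normal $p$-subgroup, and the quotient $G/N$ has been replaced by $G/L$. Repeating this step removes any solvable normal subgroup of $G/N$.

\begin{lemma}\label{lem:lift}
Let $N\le R$ be normal subgroups of $G$ with $R/N$ solvable and $m_{G,N}\neq0$. Then there is a solvable normal subgroup $S$ of $G$ with $SN=R$ and $m_{G/S,R/S}\neq0$.
\end{lemma}

\begin{proof}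
We use induction on $|R/N|$, over all triples $(G,N,R)$. If $R=N$, take $S=1$. Otherwise a minimal normal subgroup of the solvable group $R/N$ is a $p$-group for some $p$, so $L/N:=O_p(R/N)\neq1$; it is characteristic in $R/N$, so $L\trianglelefteq G$. By Proposition~\ref{prop:recursion} there is a normal $p$-subgroup $U$ of $G$ with $UN=L$ and $m_{G/U,L/U}\neq0$. The triple $(G/U,L/U,R/U)$ satisfies the hypotheses, and $|R/L|<|R/N|$. By induction there is $S\trianglelefteq G$ with $U\le S$, $S/U$ solvable, $SL=R$ and $m_{G/S,R/S}\neq0$. Then $S$ is solvable, and $SN=SUN=SL=R$.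
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(a) Let $L/N=O_p(G/N)$. By Proposition~\ref{prop:recursion}, $L=UN$ for a normal $p$-subgroup $U$ of $G$, so $O_p(G/N)\le O_p(G)N/N$. Conversely, $O_p(G)N/N$ is a normal $p$-subgroup of $G/N$.

(b) Apply Lemma~\ref{lem:lift} with $R=G$. We get a solvable $S\trianglelefteq G$ with $m_{G/S,G/S}\neq0$, so $G/S$ is cyclic by Lemma~\ref{lem:values}(b), and $G$ is solvable.

(c) Apply Lemma~\ref{lem:lift} with $R/N$ the solvable radical of $G/N$. Then $R/N=SN/N$ lies in the image of the solvable radical of $G$. Conversely, this image is a solvable normal subgroup of $G/N$.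

For the last assertion write $\beta(G)\cong G/K$. Then $m_{G,K}\neq0$ by Theorem~\ref{thm:bouc}, so $G$ is solvable by (b) if $\beta(G)$ is. The converse holds because $\beta(G)$ is a quotient of $G$.
\end{proof}

Parts (a)--(c) do not use Theorem~\ref{thm:bouc}. Note that (c) alone does not give (b): it yields $G=SN$ with $S$ solvable and says nothing about $N$. The extra information is the nonvanishing of $m_{G/S,G/S}$ at the end of the induction.

\section{Complements and formations}\label{sec:formations}

By Theorem~\ref{thm:A}, a group with $\beta(G)$ nilpotent is solvable, so Theorem~\ref{thm:B} now follows from Bouc's result for solvable groups. We give a direct argument, which proves Theorem~\ref{thm:C} and contains Theorem~\ref{thm:B} as a special case. A minimal counterexample will have a complemented minimal normal subgroup $M$ with $G/M\in\mathfrak F$ and $G\notin\mathfrak F$, and we show that, as in $S_3$, such an $M$ has exactly $|M|$ complements. We use that a minimal normal subgroup of a solvable group is an elementary abelian $p$-group, and that a nontrivial normal subgroup of a $p$-group meets the center nontrivially.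

\begin{lemma}\label{lem:complements}
Let $\mathfrak F$ be a formation, $G$ a solvable group and $M$ a minimal normal subgroup of $G$ with $G/M\in\mathfrak F$ and $G\notin\mathfrak F$.
\begin{enumerate}
\item[(a)] Any two complements of $M$ in $G$ are conjugate.
\item[(b)] If $\mathfrak F$ contains all groups of prime order and $M$ has a complement, then $m_{G,M}=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $M$ be a $p$-group. By Lemma~\ref{lem:values}(c), complements of $M$ are maximal subgroups. The hypotheses give the following fact:
\begin{equation}\label{eq:notinF}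
T\trianglelefteq G\text{ and }T\cap M=1\quad\Longrightarrow\quad G/T\notin\mathfrak F,
\end{equation}
for otherwise $G=G/(T\cap M)\in\mathfrak F$.

(a) We use induction on $|G|$. Let $C$ and $D$ be complements of $M$.

Suppose first that one of them, say $C$, contains a minimal normal subgroup $T$ of $G$. Then $T\cap M=1$, so $G/T\notin\mathfrak F$. If $T\not\le D$, then $DT=G$ by maximality, so $D$ is a complement of $T$ by Lemma~\ref{lem:values}(c), and $G/T\cong D\cong G/M\in\mathfrak F$, a contradiction. Hence $T\le D$. In $G/T$ the subgroup $MT/T$ is minimal normal, since $M\to MT/T$ is an isomorphism compatible with conjugation by $G$, and the quotient $G/MT$ lies in $\mathfrak F$. Both $C/T$ and $D/T$ are complements of $MT/T$, because $C\cap TM=T(C\cap M)=T$ and $D\cap TM=T(D\cap M)=T$. By induction $C/T$ and $D/T$ are conjugate in $G/T$, so $C$ and $D$ are conjugate in $G$.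

Suppose now that neither $C$ nor $D$ contains a nontrivial normal subgroup of $G$. If $G=M$, then $C=D=1$. Otherwise let $Q/M$ be a minimal normal subgroup of $G/M$, a $q$-group for a prime $q$. By Dedekind's law $Q=M(Q\cap C)$, so $Q\cap C$ is a normal subgroup of $C$ of order $|Q/M|\neq1$. We claim $q\neq p$. If $q=p$, then $Q$ is a $p$-group, and $M\cap Z(Q)$ is a nontrivial normal subgroup of $G$, so $M\le Z(Q)$. Then $Q\cap C$ is normalized by $C$ and by $M$, hence normal in $G$, contrary to the assumption. So $q\neq p$, and $Q\cap C$ is a Sylow $q$-subgroup of $Q$. Its normalizer contains the maximal subgroup $C$ and is not $G$, so $C=N_G(Q\cap C)$. The same argument applies to $D$, on which the assumption is the same, and gives $D=N_G(Q\cap D)$ with $Q\cap D$ a Sylow $q$-subgroup of $Q$. By Sylow's theorem, $C$ and $D$ are conjugate.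

(b) Let $C$ be a complement. If $C\trianglelefteq G$, then $[M,C]\le M\cap C=1$, so the abelian group $M$ is central in $G=MC$, and $|M|=p$ by minimality. Then $G/C\cong C_p\in\mathfrak F$, contradicting \eqref{eq:notinF}. So $C$ is not normal, and $N_G(C)=C$ by maximality. By (a), $M$ has exactly $|G:C|=|M|$ complements, and Lemma~\ref{lem:values}(c) gives $m_{G,M}=1-|M|/|M|=0$.
\end{proof}

\begin{remark}
A subgroup $C$ of $G$ is an \emph{$\mathfrak F$-covering subgroup} if $C\in\mathfrak F$, and $C\le V\le G$, $T\trianglelefteq V$, $V/T\in\mathfrak F$ imply $V=CT$. In Lemma~\ref{lem:complements} every complement $C$ has this property: $C\cong G/M\in\mathfrak F$, the case $V=C$ is trivial, and if $V=G$ and $CT\neq G$, then $T\le C$ by maximality and \eqref{eq:notinF} applies. For saturated $\mathfrak F$, part (a) is therefore a case of Gasch\"utz's theorem~\cite{Ga} that any two $\mathfrak F$-covering subgroups of a solvable group are conjugate.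
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Necessity.} Assume that $\beta(G)\in\mathfrak F\iff G\in\mathfrak F$ for all $G$. Since $\mathfrak F$ is nonempty and closed under quotients, $1\in\mathfrak F$. As $\beta(C_p)=1$ by Example~\ref{ex:small}(i), we get $C_p\in\mathfrak F$. Let $G/\Phi(G)\in\mathfrak F$. By Lemma~\ref{lem:values}(a) and Theorem~\ref{thm:bouc}, $\beta(G)$ is a quotient of $G/\Phi(G)$, so $\beta(G)\in\mathfrak F$ and hence $G\in\mathfrak F$. Thus $\mathfrak F$ is saturated.

\emph{Sufficiency.} Let $\mathfrak F$ be saturated and contain all groups of prime order. If $G\in\mathfrak F$, then its quotient $\beta(G)$ is in $\mathfrak F$. For the converse, let $G$ be of minimal order with $\beta(G)\in\mathfrak F$ and $G\notin\mathfrak F$. The members of $\mathfrak F$ are solvable, so $G$ is solvable by Theorem~\ref{thm:A}. Write $\beta(G)\cong G/K$. Then $K\neq1$, and we choose a minimal normal subgroup $M$ of $G$ with $M\le K$. Since $\beta(G)$ is a quotient of $G/M$, Theorem~\ref{thm:bouc} gives $m_{G,M}\neq0$. By \eqref{eq:betastable}, $\beta(G/M)\cong\beta(G)\in\mathfrak F$, so $G/M\in\mathfrak F$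 by minimality of $|G|$. If $M\le\Phi(G)$, then $G/\Phi(G)$ is a quotient of $G/M$, and saturation gives $G\in\mathfrak F$. So some maximal subgroup $C$ does not contain $M$; then $CM=G$, and $C$ is a complement of $M$ by Lemma~\ref{lem:values}(c). Now Lemma~\ref{lem:complements}(b) gives $m_{G,M}=0$, a contradiction.
\end{proof}

The two conditions in Theorem~\ref{thm:C} fail for familiar formations. Abelian groups do not form a saturated formation, and $\beta(Q_8)\cong C_2\times C_2$ is abelian. The $p$-groups form a formation without $C_q$ for primes $q\neq p$, and $\beta(C_q)=1$ is a $p$-group. The assumption that $\mathfrak F$ consists of solvable groups was used only to apply Theorem~\ref{thm:A}.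

\begin{proof}[Proof of Theorem~\ref{thm:B} and Corollary~\ref{cor:examples}]
A group $G$ is solvable of Fitting length at most $k$ if it has normal subgroups $1=A_0\le A_1\le\dots\le A_k=G$ with all $A_i/A_{i-1}$ nilpotent; for $k=1$ this means that $G$ is nilpotent. Each of the four classes in the corollary consists of solvable groups, contains the groups of prime order, and is closed under quotients, subgroups and direct products. Since $G/(A\cap B)$ embeds in $G/A\times G/B$, each class is a formation. By Theorem~\ref{thm:C} it remains to check saturation.

Let $\Phi(G)\le A\trianglelefteq G$ with $A/\Phi(G)$ nilpotent. We claim that $A$ is nilpotent. Let $P$ be a Sylow subgroup of $A$. Then $P\Phi(G)/\Phi(G)$ is a Sylow subgroup of the nilpotent group $A/\Phi(G)$, hence characteristic in it, so $P\Phi(G)\trianglelefteq G$. The Frattini argument gives $G=N_G(P)P\Phi(G)=N_G(P)\Phi(G)$, so $N_G(P)=G$. All Sylow subgroups of $A$ are normal, which proves the claim.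

With $A=G$, nilpotent groups form a saturated formation, and Theorem~\ref{thm:B} follows. With $A=\Phi(G)$ we see that $\Phi(G)$ is nilpotent, so solvable groups form a saturated formation. If $G/\Phi(G)$ has a series $A_i/\Phi(G)$, $0\le i\le k$, as above, then $A_1$ is nilpotent by the claim, and $1\le A_1\le\dots\le A_k=G$ is such a series for $G$. Finally, it is a standard theorem that a group is supersolvable if and only if all its maximal subgroups have prime index. The maximal subgroups of $G$ contain $\Phi(G)$, so $G$ has this property if $G/\Phi(G)$ has it.
\end{proof}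

\begin{thebibliography}{9}

\bibitem{Ga}
W.~Gasch\"utz, \emph{Zur Theorie der endlichen aufl\"osbaren Gruppen}, Math. Z. \textbf{80} (1963).

\bibitem{XZ}
Xingzhong Xu and Jiping Zhang, \emph{Bouc's conjecture on $B$-groups}, arXiv:1701.05985 (2017).

\end{thebibliography}
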